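# A consistent fifth Tukey type for the weakly compact sets of a separable Banach space

## 1. The theorem: a directed set $\Lambda$ outside the list of four

For a real Banach space $X$ let $\mathcal K(B_X)$ be the family of all weakly compact subsets of the closed unit ball $B_X$, ordered by inclusion. Put
$$\Lambda=([\omega_1]^{<\omega})^{\omega}\quad\text{(coordinatewise order)}.$$

**Main Theorem.** It is consistent, relative to ZFC, that there is a non-reflexive separable Banach space $X$ such that $\mathcal K(B_X)$ is Tukey equivalent to none of $\omega^\omega$, $\mathcal K(\mathbb Q)$, $[\mathfrak c]^{<\omega}$.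

The precise form is given by three theorems. A set is called *thin* if it contains no nonempty perfect subset, $\le$ is Tukey reducibility and $\equiv$ is Tukey equivalence (both recalled in Section 2). The space $X_E$ is constructed in Sections 4 and 6 for every coanalytic $E\subset 2^\omega$.

**Theorem A (ZFC).** Let $E\subset 2^\omega$ be an infinite thin coanalytic set. There is a separable Banach space $X=X_E$ with a normalized 1-unconditional basis such that $\mathcal K(B_X)\equiv([E]^{<\omega})^\omega$.

**Theorem B (ZFC).** If $\omega_1<\mathfrak c$ and $E$ is a coanalytic set with $|E|=\omega_1$, then $E$ is thin, $X_E$ is not reflexive, $\mathcal K(B_{X_E})\equiv\Lambda$, and $\Lambda$ is Tukey equivalent to none of a singleton, $\omega^\omega$, $\mathcal K(\mathbb Q)$, $[\mathfrak c]^{<\omega}$. The hypothesis holds whenever $\omega_1^{L[a]}=\omega_1<\mathfrak c$ for some real $a$; for example, in the extension of $L$ by $\omega_2$ Cohen reals.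

**Theorem C.** (i) In ZFC, $\mathcal K(\mathbb Q)\le\Lambda\le[\mathfrak c]^{<\omega}$ and $\Lambda\not\le\mathcal K(\mathbb Q)$. If $\omega_1<\mathfrak c$, then $[\mathfrak c]^{<\omega}\not\le\Lambda$. So if $\omega_1<\mathfrak c$, then $\Lambda$ lies strictly between $\mathcal K(\mathbb Q)$ and $[\mathfrak c]^{<\omega}$. (ii) For every infinite coanalytic $E$, $\mathcal K(B_{X_E})\equiv([E]^{<\omega})^\omega$; this is $\omega^\omega$ if $|E|=\omega$, $\Lambda$ if $|E|=\omega_1$, and $[\mathfrak c]^{<\omega}$ if $|E|=\mathfrak c$, and no other cardinalities occur.

Here is what this answers. How complicated is the family of weakly compact sets of a separable Banach space, if we only look at how it is cofinally organized? The paper of Antonio Avilés, Grzegorz Plebanek and José Rodríguez, "Tukey classification of some ideals in $\omega$ and the lattices of weakly compact sets in Banach spaces", arXiv:1406.5526 (2014), is the source of the problem, and the known results are these. The type of $\mathcal K(B_X)$ is that of a singleton if and only if $X$ is reflexive. Under the axiom of analytic determinacy, for every separable $X$ the type is one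 of four: a singleton, $\omega^\omega$, $\mathcal K(\mathbb Q)$, $[\mathfrak c]^{<\omega}$. In ZFC the same classification holds for separable $X$ with norm-separable dual (and then $[\mathfrak c]^{<\omega}$ does not occur), and for separable $X$ not containing $\ell^1$. The question is whether determinacy can be removed in general. The Main Theorem says that it cannot simply be dropped: the four-type classification is not a theorem of ZFC.

Note what is not claimed. Under CH we have $\Lambda\equiv[\mathfrak c]^{<\omega}$ (Section 11), so the spaces $X_E$ give no counterexample there. Nothing below decides whether the classification can fail under CH, or whether $\Lambda$ is the only possible additional type.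

## 2. Tukey maps, coanalytic sets, weak compactness

**Definition (Tukey map).** Let $P,Q$ be upwards-directed partially ordered sets. A map $f:P\to Q$ is a *Tukey map* if the preimage of every bounded set is bounded; equivalently, $f$ sends unbounded sets to unbounded sets. We write $P\le Q$ if there is one.

Two directed sets are Tukey equivalent if they are order isomorphic to cofinal subsets of one directed set. By Tukey's theorem (Tukey 1940; see Todorčević, *Directed sets and cofinal types*, Trans. AMS 1985), this is the same as $P\le Q\le P$, and we write $P\equiv Q$.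

*Example.* Let $\Gamma$ be infinite, with distinct elements $x_0,x_1,\dots$. Then $n\mapsto\{x_0,\dots,x_{n-1}\}$ shows $\omega\le[\Gamma]^{<\omega}$, because a finite set contains only finitely many of the $x_i$. On the other hand $[\omega_1]^{<\omega}\not\le\omega$: for any $f:[\omega_1]^{<\omega}\to\omega$ some value is taken at infinitely many singletons, and infinitely many singletons have no finite upper bound.

We need seven elementary facts.

* (T1) Compositions of Tukey maps are Tukey maps, so $\le$ is transitive.
* (T2) If $g:Q\to P$ is monotone with cofinal range, then $P\le Q$. Choose $f(p)$ with $p\le g(f(p))$; if $f(p)\le q$ for all $p\in B$, then $p\le g(f(p))\le g(q)$ for all $p\in B$.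
* (T3) If $D\subset P$ is cofinal, then $D\equiv P$. The inclusion is monotone with cofinal range, so $P\le D$; and a subset of $D$ bounded in $P$ is bounded in $D$, so $D\le P$.
* (T4) Products, finite or countable, of Tukey maps are Tukey maps: the preimage of the elements below $(q_m)_m$ is contained in a product of sets bounded by some $p_m$, so it is bounded by $(p_m)_m$. Also $P\le P^\omega$ via constant sequences.
* (T5) If $|P|\le\kappa$, then $P\le[\kappa]^{<\omega}$. For an injection $j:P\to\kappa$ use $p\mapsto\{j(p)\}$: preimages of bounded sets are finite, hence bounded by directedness.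
* (T6) If $\kappa\le\lambda$, the inclusion shows $[\kappa]^{<\omega}\le[\lambda]^{<\omega}$ (intersect a bound with $\kappa$). If $\Gamma$ is infinite, then $[\Gamma]^{<\omega}\times[\Gamma]^{<\omega}\cong[\Gamma\sqcup\Gamma]^{<\omega}\cong[\Gamma]^{<\omega}$.
* (T7) $([\omega]^{<\omega})^\omega\equiv\omega^\omega$, because the sets $\{0,\dots,n-1\}$ form a cofinal copy of $\omega$ in $[\omega]^{<\omega}$; use (T3) and (T4).

**Trees and coanalytic sets.** Let $\Sigma=2^{<\omega}$, ordered by extension, and let $|t|$ be the length of $t\in\Sigma$. A set $E\subset2^\omega$ is coanalytic if $A=2^\omega\setminus E$ is analytic. In tree form: there is a tree $R$ of pairs $(t,s)\in2^n\times\omega^n$, $n\in\omega$, closed under restriction (if $(t,s)\in R$ and $m\le n$ then $(t|m,s|m)\in R$), such that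
$$x\in A\iff\exists z\in\omega^\omega\ \forall n\ (x|n,z|n)\in R.$$
We call such a $z$ a *witness* for $x\in A$. So membership in $A$ is certified by an infinite object, and membership in $E$ says that every attempt at a certificate breaks down at a finite stage.

*Example.* Let $\bar0=(0,0,\dots)$, $E=\{\bar0\}$, and let $R$ consist of $(\emptyset,\emptyset)$ and all $(t,s)\in2^n\times\omega^n$, $n\ge1$, such that $t(s(0))=1$ or $s(0)\ge n$. It is closed under restriction. A witness for $x$ is any $z$ with $x(z(0))=1$. So $x\in A$ iff $x\neq\bar0$.

A set of cardinality below $\mathfrak c$ is thin, because nonempty perfect sets have cardinality $\mathfrak c$; the set $2^\omega$ is not thin. Recall that an uncountable Borel set (in particular an uncountable closed set) contains a nonempty perfect set, that analytic sets are measurable for every finite Borel measure, and that every coanalytic set is a union of $\omega_1$ Borel sets. Two more classical theorems are recalled where they are used.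

**Weak compactness.** We use the Eberlein–Šmulian theorem (weak compactness is weak sequential compactness), the Schur property of $\ell^1$ (with Eberlein–Šmulian: relatively weakly compact subsets of $\ell^1$ are relatively norm compact), the fact that $X$ is reflexive iff $B_X$ is weakly compact, and Grothendieck's lemma (Diestel, *Sequences and Series in Banach Spaces*, Ch. XIII): if for every $\varepsilon>0$ there is a weakly compact $K_\varepsilon$ with $L\subset K_\varepsilon+\varepsilon B_X$, then $L$ is relatively weakly compact.

## 3. The model computation in $\ell^1(\Gamma)$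

If $X$ is reflexive, then $B_X$ is the largest element of $\mathcal K(B_X)$, which is then equivalent to a singleton. The next simplest space is $\ell^1(\Gamma)$ with $\Gamma$ infinite. Here weakly compact sets are norm compact, since each sequence lives on a countable subset of $\Gamma$ and Schur's property applies. We compute that
$$\mathcal K(B_{\ell^1(\Gamma)})\equiv([\Gamma]^{<\omega})^\omega .$$

*Upper bound.* For $G=(G_m)_m\in([\Gamma]^{<\omega})^\omega$ let $L(G)$ be the set of all $u\in B_{\ell^1(\Gamma)}$ with $\|u|_{\Gamma\setminus G_m}\|\le2^{-m}$ for all $m$. It is closed, and within $2^{-m}$ of a bounded set in a finite-dimensional space for each $m$, so it is compact. It is monotone in $G$. A norm compact $K$ is contained in some $L(G)$: take a finite $2^{-m-1}$-net of $K$ and let $G_m$ contain, for each net point, a finite set off which its norm is at most $2^{-m-1}$. Now use (T2).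

*Lower bound.* Send $G$ to $\Phi(G)=\{0\}\cup\{2^{-m}e_\gamma:m\in\omega,\gamma\in G_m\}$, which is compact: for each $m$ it has finitely many elements, and they tend to $0$ with $m$. If $\Phi(G)\subset K$ for all $G\in\mathcal B$, then for each $m$ the set $\bigcup_{G\in\mathcal B}G_m$ is finite, because the vectors $2^{-m}e_\gamma$ are $2^{1-m}$-separated. So $\mathcal B$ is bounded.

For $\Gamma=\omega$ this is $\omega^\omega$, by (T7). For $\Gamma=\omega_1$ it is exactly $\Lambda$. So $\Lambda$ is easy to realize without separability, and separability is the whole difficulty: we want $\omega_1$ pieces that behave to each other like the coordinates of $\ell^1(\omega_1)$, but only countably many basis vectors.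

The tree $\Sigma$ offers a way to have uncountably many pieces on countably many coordinates. We take basis vectors $e_t$, $t\in\Sigma$, and let the pieces be the branches $B_x=\{x|n:n\in\omega\}$ with $x\in E$, where $|E|=\omega_1$. Two distinct branches share only finitely many nodes. We then want three things:

1. for $x\in E$ the vectors $e_t$, $t\in B_x$, span a reflexive space (so that whole branches may be used inside weakly compact sets);
2. a weakly compact set can be large along only finitely many branches;
3. off finitely many branches of $E$ and finitely many levels, a weakly compact set is uniformly small.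

The first two give $([E]^{<\omega})^\omega\le\mathcal K(B_X)$, the first and third give the converse. The third requires that the branches outside $E$ resist weak compactness.

## 4. Norms on $c_{00}(2^{<\omega})$ from families of chains

The norm will be determined by a family of finite chains of $\Sigma$, namely those on which it behaves like $\ell^1$. We set this up for a general family, in order to compare several choices.

Notation: $B_x^{\ge N}=\{x|n:n\ge N\}$, $B_x^{>N}$ similarly, $B_G=\bigcup_{x\in G}B_x$, $[t]=\{x\in2^\omega:t\subset x\}$, $\mathrm{cone}(t)=\{r\in\Sigma:t\le r\}$, and $2^{\le h}=\{t:|t|\le h\}$. Put $\theta=\frac12$.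

**Definition (Schreier chains).** Let $\mathcal S$ be the family of all finite chains $C=\{t_0<\dots<t_{k-1}\}$ of $\Sigma$ which are empty or satisfy

(S) $k\le|t_0|+1$.

All singletons are in $\mathcal S$. The chain $\{\emptyset,(0)\}$ is not in $\mathcal S$, as $|t_0|+1=1$; the chain $\{(0),(0,0)\}$ is.

In this section and the next, $\mathcal F$ is a hereditary family of finite chains (subsets of members are members) with $\mathcal S\subset\mathcal F$.

**Definition (admissible).** A finite or infinite sequence $(D_i)$ of pairwise disjoint subsets of $\Sigma$ is *admissible* if every finite chain $C\subset\bigcup_iD_i$ with $|C\cap D_i|\le1$ for all $i$ belongs to $\mathcal F$.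

Three examples. First, singletons $\{t\}$, $t\in C$, with $C\in\mathcal F$, are admissible because $\mathcal F$ is hereditary. Second, if elements of $D_i$ and $D_j$ are incomparable whenever $i\ne j$, then $(D_i)$ is admissible, because a chain meeting each $D_i$ at most once has at most one element. Third,
$$\text{any } d\le N \text{ disjoint subsets of } \{t:|t|\ge N\} \text{ form an admissible sequence,}\tag{1}$$
because a chain meeting each at most once has at most $d\le N\le|t_0|$ elements. Subsequences, and sequences of subsets, of admissible sequences are admissible, directly from the definition and disjointness.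

**Definition (the norm).** Let $W_0=\{0\}\cup\{\pm e_t^*:t\in\Sigma\}$, and let $W_{n+1}$ consist of $W_n$ together with all $\theta(f_1+\dots+f_d)$ where $f_i\in W_n$ and $(\operatorname{supp}f_i)_{i\le d}$ is admissible. Put $W=\bigcup_nW_n$, $\|u\|=\sup_{f\in W}f(u)$ for $u\in c_{00}(\Sigma)$, and let $X$ be the completion.

**Lemma 1.** The vectors $(e_t)_{t\in\Sigma}$ form a normalized 1-unconditional basis of $X$. Elements of $X$ are functions on $\Sigma$, with $\|u|_D\|\le\|u\|$ for every $D\subset\Sigma$, and if $(D_i)_{i\le d}$ is admissible then
$$\|u\|\ge\theta\sum_{i\le d}\|u|_{D_i}\|.\tag{2}$$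

*Proof.* By induction on $n$, each $W_n$ is closed under restriction to subsets of $\Sigma$ (the supports shrink, so they stay admissible) and under coordinatewise sign changes, and $|f(e_t)|\le1$ for $f\in W_n$. All supports are finite. So $\|u\|\le\sum_t|u(t)|<\infty$ on $c_{00}(\Sigma)$, and since $e_t^*\in W$ this is a norm with $\|e_t\|=1$. Sign changes preserve the norm, and $\|u|_D\|\le\|u\|$ because $f(u|_D)=(f|_D)(u)$. Hence restriction to $D$ extends to a projection of norm at most $1$ on $X$. If $u\in X$, $v\in c_{00}(\Sigma)$ and $F\supset\operatorname{supp}v$ is finite, then $\|u-u|_F\|\le\|u-v\|+\|(v-u)|_F\|\le2\|u-v\|$, so $u$ is the unconditional sum of the $u(t)e_t$. This proves the first two statements. By density, $\|u\|=\sup_{f\in W}f(u)$ for all $u\in X$.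

For (2), given $\eta>0$ choose $f_i\in W$ with $f_i(u|_{D_i})>\|u|_{D_i}\|-\eta$. Replacing $f_i$ by $f_i|_{D_i}$ we may assume $\operatorname{supp}f_i\subset D_i$. All $f_i$ lie in a common $W_n$, so $\theta\sum_{i\le d} f_i\in W$, and $\|u\|\ge\theta\sum_{i\le d} f_i(u)$. Let $\eta\to0$. $\square$

We will repeatedly use: if $\|u|_D\|>\delta$, there is $f\in W$ with $\operatorname{supp}f\subset D$ and $f(u)>\delta$.

The next lemma is our only source of contradictions with weak compactness. An infinite admissible sequence is a copy of the $\ell^1$ situation, and there Schur's property applies.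

**Lemma 2.** Let $(D_k)_{k\in\omega}$ be admissible, $f_k\in W$ and $\operatorname{supp}f_k\subset D_k$. If $K\subset X$ is relatively weakly compact, then $\sup_{u\in K}|f_k(u)|\to0$.

*Proof.* For all signs and all $d$ we have $\theta\sum_{k\le d}\pm f_k\in W$. Hence $\sum_k|f_k(v)|\le\theta^{-1}\|v\|$, so $v\mapsto(f_k(v))_k$ is a bounded operator $X\to\ell^1$. The image of $K$ is relatively weakly compact, hence relatively norm compact, in $\ell^1$. So its tails are uniformly small. $\square$

**Definition (heavy branches).** For $K\in\mathcal K(B_X)$ and $\delta>0$ let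
$$\mathcal H_\delta(K)=\Big\{x\in2^\omega:\ \forall N\ \ \sup_{u\in K}\big\|u|_{B_x^{\ge N}}\big\|>\delta\Big\}.$$

For example, if $K\supset\{e_{x|n}:n\in\omega\}$ then $x\in\mathcal H_\delta(K)$ for every $\delta<1$.

**Lemma 3.** $\mathcal H_\delta(K)$ is finite for every $K\in\mathcal K(B_X)$ and $\delta>0$.

*Proof.* If not, there are distinct $x_k\in\mathcal H_\delta(K)$ converging to some $x$, with $x_k\neq x$ and $m_k=\min\{i:x_k(i)\ne x(i)\}$ strictly increasing. Let $D_k=B_{x_k}^{>m_k}$. Pick $u_k\in K$ and $f_k\in W$ with $f_k(u_k)>\delta$ and $\operatorname{supp}f_k\subset D_k$. Now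
$$D_k\subset\mathrm{cone}\big((x|m_k)^\frown(1-x(m_k))\big).$$
For $k<l$, elements of the $l$-th cone extend $x|(m_k+1)$, whereas elements of the $k$-th differ from $x$ at $m_k$. So elements of different cones are incomparable, and $(D_k)$ is admissible. This contradicts Lemma 2. $\square$

So requirement 2 of Section 3 holds for every choice of $\mathcal F$.

## 5. Good branches span reflexive spaces

**Definition (good branch).** A point $x\in2^\omega$ is *good* for $\mathcal F$ if no infinite $Z\subset B_x$ has all its finite subsets in $\mathcal F$.

For $\mathcal F=\mathcal S$ every $x$ is good: if $t_0=\min Z$, then the first $|t_0|+2$ elements of $Z$ violate (S). If $\mathcal F$ consists of all finite chains, no $x$ is good.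

Let $X_x=\overline{\mathrm{span}}\{e_t:t\in B_x\}$.

**Lemma 4.** If $x$ is good for $\mathcal F$, then $X_x$ is reflexive and $(e_{x|n})_n$ is weakly null.

*Proof.* Let $W_x=\{f\in W:\operatorname{supp}f\subset B_x\}$, which norms $X_x$, and let $\overline W_x$ be its pointwise closure in $[-1,1]^{B_x}$, a compact metrizable space. Each $f\in\overline W_x$ is a functional of norm at most $1$ on $X_x$ (first on finitely supported vectors, then by density). For $u\in X_x$ the function $f\mapsto f(u)$ is continuous on $\overline W_x$, being a uniform limit of such functions for finitely supported vectors. So $X_x$ embeds isometrically in $C(\overline W_x)$.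

**Step 1: elements of the closure still split into finitely many pieces.** This step is where goodness is used. We show: every nonzero $f\in\overline W_x$ is some $\pm e_t^*$, or $f=\theta\sum_{j\le d}g_j$ with $d<\omega$ and $g_j\in\overline W_x$ disjointly supported, with supports inside $\operatorname{supp}f$.

Let $f^n\in W_x$, $f^n\to f\ne0$. If infinitely many $f^n$ are in $W_0$, look at a $t$ with $f(e_t)\ne0$: along a subsequence $f^n=\pm e_t^*$, with constant sign, so $f=\pm e_t^*$. Otherwise we may write $f^n=\theta\sum_if^n_i$ with $f^n_i\in W$ and $(\operatorname{supp}f_i^n)_i$ admissible. Supports are disjoint, so nothing cancels and $f^n_i\in W_x$.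

Let $Q=\operatorname{supp}f$. Each $q\in Q$ lies in $\operatorname{supp}f^n$ for large $n$, hence in exactly one $\operatorname{supp}f^n_i$. By a diagonal argument pass to a subsequence such that for all $q,q'\in Q$ the statement "$q,q'$ lie in the same $\operatorname{supp}f^n_i$" has an eventually constant truth value. This defines an equivalence relation on $Q$. Suppose it had infinitely many classes. Take an infinite $Z\subset Q\subset B_x$ of pairwise inequivalent elements. For a finite $Z'\subset Z$ and large $n$, $Z'$ is a chain contained in $\bigcup_i\operatorname{supp}f^n_i$ that meets each $\operatorname{supp}f^n_i$ at most once. So $Z'\in\mathcal F$, contradicting the goodness of $x$. Hence the classes are $Q_1,\dots,Q_d$.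

Fix $q_j\in Q_j$, and let $f^n_{(j)}$ be the summand with $q_j$ in its support (for large $n$). For each $q\in Q_j$ we have, eventually, $q\in\operatorname{supp}f^n_{(j)}$, so $f^n_{(j)}(e_q)=\theta^{-1}f^n(e_q)$. Thus $f^n_{(j)}|_{Q_j}\in W_x$ converges pointwise to $g_j:=\theta^{-1}f|_{Q_j}\in\overline W_x$, and $f=\theta\sum_jg_j$.

**Step 2: every $f\in\overline W_x$ has small tails in norm, that is, $\|f|_{B_x^{\ge N}}\|\to0$.** Applying Step 1 repeatedly $m$ times (moving the terms $\pm e_t^*$ into $c$ and dropping zeros) we get
$$f=c+\theta^m\sum_{i\le q}g_i$$
with $c$ finitely supported and $g_1,\dots,g_q\in\overline W_x$ disjointly supported. Let $N\ge q$ exceed all levels in $\operatorname{supp}c$. By (1), the $q$ sets $S_i=\operatorname{supp}g_i\cap B_x^{\ge N}$ form an admissible sequence. Choose $g_i^n\in W_x$ with $g_i^n\to g_i$ pointwise. Then $\theta\sum_ig_i^n|_{S_i}\in W_x$, and in the limit $\theta\sum_ig_i|_{B_x^{\ge N}}\in\overline W_x$, which has norm at most $1$. Hence $\|f|_{B_x^{\ge N}}\|\le\theta^{m-1}$. As $m$ was arbitrary, the claim follows.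

**Step 3: bounded coordinatewise null sequences in $X_x$ are weakly null.** Let $\|v_n\|\le M$ and $v_n(t)\to0$ for all $t$. For $f\in\overline W_x$ split $f$ at level $N$: the finite part tends to $0$ on $v_n$, and the rest is at most $M\|f|_{B_x^{\ge N}}\|$. So $f(v_n)\to0$ by Step 2. Every functional on $X_x$ extends to $C(\overline W_x)$ and is given by a measure (Hahn–Banach and Riesz). By dominated convergence $(v_n)$ is weakly null. In particular $(e_{x|n})$ is weakly null.

**Step 4: $B_{X_x}$ is weakly compact.** Let $\|v_n\|\le1$, $v_n\in X_x$. A subsequence converges coordinatewise to scalars $(v(t))_{t\in B_x}$. The partial sums of $\sum v(t)e_t$ along $B_x$ are limits of restrictions of the $v_n$, so they have norm at most $1$. If the series did not converge, there would be $\delta>0$ and infinitely many successive blocks $w_i$ of it with $\|w_i\|\ge\delta$. Take $d$ of them in levels $\ge d$. Their sum is a restriction of a partial sum, and their supports are admissible by (1), so (2) gives $\theta d\delta\le1$. This holds for all $d$, a contradiction. So $v=\sum v(t)e_t\in X_x$, with $\|v\|\le1$, and $v_n\to v$ weakly along the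 subsequence by Step 3. By Eberlein–Šmulian $B_{X_x}$ is weakly compact. $\square$

*Consequence.* If all points of a finite set $G$ are good and $h\in\omega$, then
$$\{u\in B_X:\operatorname{supp}u\subset B_G\cup2^{\le h}\}\ \text{ is relatively weakly compact.}\tag{3}$$
Indeed, cut $u$ into its restriction to $2^{\le h}$ and disjoint pieces on the branches $B_x$, $x\in G$. The set is contained in $\sum_{x\in G}B_{X_x}+B_F$ with $F=\mathrm{span}\{e_t:|t|\le h\}$ finite-dimensional, and a finite sum of weakly compact sets is weakly compact.

**Lemma 5 (lower bound).** If every point of $E\subset2^\omega$ is good for $\mathcal F$, then $([E]^{<\omega})^\omega\le\mathcal K(B_X)$.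

*Proof.* For $G=(G_m)_m\in([E]^{<\omega})^\omega$ let $\Phi(G)=\{0\}\cup\{2^{-m}e_t:m\in\omega,\ t\in B_{G_m}\}\subset B_X$.

First, $\Phi(G)$ is weakly compact. Consider a sequence of elements $2^{-m}e_t$ in it. If its $m$'s are unbounded, it has a norm-null subsequence. Otherwise it lies in a finite union of sets $\{0\}\cup\{2^{-m}e_{x|n}:n\in\omega\}$ with $x\in G_m$, and each of these is a weakly convergent sequence with its limit, by Lemma 4. Apply Eberlein–Šmulian.

Second, $\Phi$ is a Tukey map. Let $\Phi(G)\subset K\in\mathcal K(B_X)$ for all $G\in\mathcal B$. If $x\in\bigcup_{G\in\mathcal B}G_m$, then $2^{-m}e_{x|n}\in K$ for all $n$, so $x\in\mathcal H_{2^{-m-1}}(K)$. This set is finite by Lemma 3. So $\big(\bigcup_{G\in\mathcal B}G_m\big)_m$ is an element of $([E]^{<\omega})^\omega$, and it bounds $\mathcal B$. $\square$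

## 6. Which chains? Two extremes, a naive mixture, and witnesses with delay

Let $E$ be thin and coanalytic, $A=2^\omega\setminus E$, and $R$ a tree as in Section 2. We look for $\mathcal F$ such that the points of $E$ are good and those of $A$ are as bad as possible.

*All chains.* Then all singletons together are admissible, and (2) gives $\|u\|\ge\theta\sum|u(t)|$, so $X\cong\ell^1$. The type is $\omega^\omega$.

*Schreier chains only.* Then every $x\in2^\omega$ is good, and Lemma 5 with $2^\omega$ in place of $E$ gives $[\mathfrak c]^{<\omega}\le([2^\omega]^{<\omega})^\omega\le\mathcal K(B_X)$. The type is too large.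

*The naive mixture.* Put $C\in\mathcal F$ if $C\in\mathcal S$ or $C\subset B_x$ for some $x\in A$. This fails at once. Since $E$ is thin, it contains no $[t]$, so every node $t$ lies on a branch of $A$. Thus every finite chain lies in $\mathcal F$, and we are back at $\ell^1$. The obstacle is that no finite part of $x$ decides whether $x\in A$.

*Finite pieces of witnesses.* We may instead ask of a chain with $k$ elements and top $t$ that $(t|(k-1),s)\in R$ for some $s\in\omega^{k-1}$. But for $x\in E$ there can be such $s$ of every length without a witness existing. In the example $E=\{\bar0\}$ of Section 2, any $s$ with $s(0)\ge k-1$ is allowed at $\bar0$, so all finite subsets of $B_{\bar0}$ would enter the family. König's lemma, which would turn long finite $s$ into an infinite witness, is not available because the values $s(i)$ are unbounded.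

The remedy is to let the chain itself bound the values: the $i$-th value of the witness must be at most the level of the $i$-th node. A chain on a branch of $A$ whose nodes sit high enough, depending on the witness, will pass; and along one infinite set of nodes the bounds are fixed, so König's lemma applies.

**Definition (the family $\mathcal C$).** A finite chain $C=\{t_0<\dots<t_{k-1}\}$ is in $\mathcal C$ if it is empty, or satisfies (S), or

(R) there is $s\in\omega^{k-1}$ with $s(i)\le|t_i|$ for $i<k-1$ and $(t_{k-1}|(k-1),s)\in R$.

Note that $|t_{k-1}|\ge k-1$, so (R) makes sense.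

*Example.* In the example $E=\{\bar0\}$: for a chain in $B_{\bar0}$ with $k\ge2$, condition (R) requires some $s$ with $k-1\le s(0)\le|t_0|$. So (R) says $k\le|t_0|+1$, which is (S): at $\bar0$ nothing new is added. If $x\neq\bar0$ has its first $1$ in position $p$, then every finite subset of $B_x^{\ge p}$ satisfies (R), with $s=(p,0,0,\dots)$ (and $s=\emptyset$ for singletons). So $(e_{x|n})_{n\ge p}$ spans a copy of $\ell^1$.

**Lemma 6.** $\mathcal C$ is hereditary, contains $\mathcal S$, and every $x\in E$ is good for $\mathcal C$.

*Proof.* *Hereditary.* Let $C'=\{t_0'<\dots<t'_{j-1}\}\subset C=\{t_0<\dots<t_{k-1}\}$ be nonempty. Then $|t'_i|\ge|t_i|$ for $i<j$, and $t'_{j-1}\le t_{k-1}$. If $C$ satisfies (S), then $j\le k\le|t_0|+1\le|t_0'|+1$. If $C$ satisfies (R) with $s$, then $C'$ satisfies (R) with $s|(j-1)$: the bounds hold, $t'_{j-1}|(j-1)=t_{k-1}|(j-1)$, and $R$ is closed under restriction.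

*Good.* Let $x\in E$ and suppose $Z=\{t_0<t_1<\cdots\}\subset B_x$ has all its finite subsets in $\mathcal C$. For $k>|t_0|+1$ the chain $\{t_0,\dots,t_{k-1}\}$ violates (S), so it satisfies (R): there is $s^k\in\omega^{k-1}$ with $s^k(i)\le|t_i|$ and $(x|(k-1),s^k)\in R$. The tree of all $s\in\omega^{<\omega}$ with $s(i)\le|t_i|$ for $i<|s|$ and $(x\big||s|,s)\in R$ is finitely branching and infinite. By König's lemma it has an infinite branch $z$, which is a witness for $x\in A$. This contradicts $x\in E$. $\square$

From now on $\mathcal F=\mathcal C$, and $X=X_E$ is the resulting space. It is defined for every coanalytic $E$ (after fixing $R$), and Lemmas 1–5 apply to it.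

## 7. Where the mass of a weakly compact set can go

Requirement 3 remains. Lemma 3 controls weakly compact sets along single branches, and this is not enough to control the norm. Take
$$u_n=2^{-n}\sum_{|t|=n}e_t .$$
Level $n$ is an antichain, so its singletons are admissible, and $\|u_n\|\ge\theta$ by (2). But $\|u_n|_{B_x}\|=2^{-n}$ for every $x$. Mass can spread over all branches at once, and to see it we need a measure on $2^\omega$. In this example it is a multiple of the uniform measure. A thin coanalytic set is measurable and its compact subsets are countable, so for such a diffuse measure $E$ is null and all the mass sits on $A$. There we can choose witnesses measurably, and they are uniformly bounded on a compact set of positive measure: exactly what (R) asks for. This is the idea of the following lemma.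

**Lemma 7 (Main Lemma).** Let $E$ be thin and coanalytic and let $K\in\mathcal K(B_X)$. For every $\varepsilon>0$ there are a finite $G\subset E$ and $h\in\omega$ with
$$\|u|_{\Sigma\setminus(B_G\cup2^{\le h})}\|\le\varepsilon\quad\text{for all }u\in K.$$

*Proof.* Suppose this fails for $\varepsilon$.

**Step 1: extract vectors, functionals and measures on $\Sigma$.** The set $Y=E\cap\bigcup_{j\ge1}\mathcal H_{1/j}(K)$ is countable by Lemma 3; write $Y=\{y_1,y_2,\dots\}$ (possibly a finite list) and $G_h=\{y_i:i\le h\}$. For each $h$ there are $u_h\in K$ and $f_h\in W$ with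
$$f_h(u_h)>\varepsilon,\qquad\operatorname{supp}f_h\cap(B_{G_h}\cup2^{\le h})=\emptyset,$$
and after sign changes $f_h(e_t)u_h(t)\ge0$ for all $t$. Supports are finite, so we can pass to a subsequence $h_1<h_2<\cdots$ and rename: $u_n\in K$, and $f_n\in W$ is supported in levels $(a_n,b_n]$ with $a_n=h_n$ and $b_n<a_{n+1}$. Let $\nu_n$ be the measure on $\Sigma$ with $\nu_n(\{t\})=f_n(e_t)u_n(t)$. Then
$$\varepsilon<\nu_n(\Sigma)\le1,\qquad\nu_n(D)=(f_n|_D)(u_n)\le\|u_n|_D\|.$$
All these properties persist for further subsequences.

**Step 2: no branch of $E$ keeps mass, that is, $\nu_n(B_x)\to0$ for each $x\in E$.** If $x=y_i\in Y$, then $\nu_n(B_x)=0$ once $h_n\ge i$. If $x\in E\setminus Y$, then for each $j\ge1$ there is $N$ with $\sup_{u\in K}\|u|_{B_x^{\ge N}}\|\le1/j$, so $\nu_n(B_x)=\nu_n(B_x^{\ge N})\le1/j$ once $a_n\ge N$.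

**Step 3: pass to a limit measure on $2^\omega$.** Take a further subsequence so that $\mu_t=\lim_n\nu_n(\mathrm{cone}(t))$ exists for all $t\in\Sigma$. Since $\mathrm{cone}(t)=\{t\}\cup\mathrm{cone}(t^\frown0)\cup\mathrm{cone}(t^\frown1)$ and $\nu_n(\{t\})=0$ for large $n$, we get $\mu_t=\mu_{t^\frown0}+\mu_{t^\frown1}$. So there is a Borel measure $\mu$ on $2^\omega$ with $\mu([t])=\mu_t$ for all $t$, and $\varepsilon\le\mu(2^\omega)\le1$. The sets $A$ and $E$ are $\mu$-measurable.

**Step 4: the case $\mu(A)>0$.** Here we build an infinite admissible sequence from bounded witnesses. By the Jankov–von Neumann uniformization theorem, applied to the closed set of pairs $(x,z)$ with $(x|n,z|n)\in R$ for all $n$, there is a $\mu$-measurable $\zeta:A\to\omega^\omega$ choosing a witness for each $x\in A$. By Lusin's theorem there is a compact $H\subset A$ with $c:=\mu(H)>0$ and $\zeta|_H$ continuous. The set $\zeta(H)$ is compact, so each coordinate is bounded on it, and there is a nondecreasing $g\in\omega^\omega$ with $\zeta(x)(i)\le g(i)$ for all $x\in H$ and all $i$.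

For every $m$, the set $\{t:|t|\ge m,\ [t|m]\cap H\ne\emptyset\}$ is the finite disjoint union of the cones of those $r$ with $|r|=m$ and $[r]\cap H\ne\emptyset$. So
$$\lim_n\nu_n(\{t:|t|\ge m,\ [t|m]\cap H\neq\emptyset\})=\mu\Big(\bigcup\{[r]:|r|=m,\ [r]\cap H\ne\emptyset\}\Big)\ge c.$$
Hence we can choose inductively $m_k,n_k$ ($k\in\omega$) with
$$m_k\ge\max(k,g(k)),\quad m_k>b_{n_{k-1}},\quad n_k>n_{k-1},\quad a_{n_k}\ge m_k,\quad\nu_{n_k}(D_k)>c/2,$$
where $D_k=\{t\in\operatorname{supp}f_{n_k}:[t|m_k]\cap H\ne\emptyset\}$ (for $k=0$ omit the conditions involving $k-1$).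

We claim that $(D_k)$ is admissible. The $D_k$ lie in disjoint intervals of levels, increasing with $k$. Let $t_0<\dots<t_j$ be a chain with $t_i\in D_{k_i}$ and the $k_i$ distinct. Then $k_0<\dots<k_j$, so $k_i\ge i$. Choose $x\in H$ with $x|m_{k_j}=t_j|m_{k_j}$ and let $s=\zeta(x)|j$. As $j\le k_j\le m_{k_j}$, we have $x|j=t_j|j$, so $(t_j|j,s)\in R$. For $i<j$,
$$s(i)\le g(i)\le g(k_i)\le m_{k_i}\le|t_i|.$$
So the chain, which has $j+1$ elements, satisfies (R) and is in $\mathcal C$.

Now $f_{n_k}|_{D_k}\in W$ is supported in $D_k$, and $(f_{n_k}|_{D_k})(u_{n_k})=\nu_{n_k}(D_k)>c/2$ for all $k$. This contradicts Lemma 2.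

**Step 5: the case $\mu(A)=0$.** Here thinness produces an atom, and the mass near it must leave the branch sideways. We have $\mu(E)\ge\varepsilon$. Some point of $E$ has positive measure: otherwise a compact $H'\subset E$ with $\mu(H')>0$ would be uncountable, and $E$ would contain a perfect set. Fix $x\in E$ with $c:=\mu(\{x\})>0$. For every $m$, $\lim_n\nu_n(\mathrm{cone}(x|m))=\mu([x|m])\ge c$, while $\nu_n(B_x)\to0$ by Step 2. So $\nu_n(\mathrm{cone}(x|m)\setminus B_x)>c/2$ for large $n$. Choose inductively $m_k,n_k$ with $m_{k+1}>b_{n_k}$, $n_{k+1}>n_k$ and
$$\nu_{n_k}(D_k)>c/2,\qquad D_k=\operatorname{supp}f_{n_k}\cap\mathrm{cone}(x|m_k)\setminus B_x.$$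
Each $t\in D_k$ extends $x|m_k$, is not on $B_x$, and has length at most $b_{n_k}<m_{k+1}$. (As $D_k\ne\emptyset$, this also shows $m_k<m_{k+1}$.) So the first $i$ with $t(i)\ne x(i)$ satisfies $m_k\le i<m_{k+1}$, and
$$D_k\subset\bigcup_{m_k\le i<m_{k+1}}\mathrm{cone}\big((x|i)^\frown(1-x(i))\big).$$
Elements of such cones for different $i$ are incomparable, as in the proof of Lemma 3. So elements of different $D_k$ are incomparable, $(D_k)$ is admissible, and $f_{n_k}|_{D_k}$ again contradicts Lemma 2. $\square$

## 8. $\mathcal K(B_{X_E})\equiv([E]^{<\omega})^\omega$: proof of Theorem A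

Let $E$ be infinite, thin and coanalytic. By Lemma 1, $X=X_E$ is separable with a normalized 1-unconditional basis. Put $\mathbb D=([E]^{<\omega}\times\omega)^\omega$.

**Step 1: $\mathcal K(B_X)\le\mathbb D$.** We imitate the upper bound for $\ell^1(\Gamma)$. For $(G,h)=((G_m,h_m))_m\in\mathbb D$ let
$$L(G,h)=\{u\in B_X:\ \|u|_{\Sigma\setminus(B_{G_m}\cup2^{\le h_m})}\|\le2^{-m}\ \ \forall m\}.$$
This set is closed and convex, hence weakly closed. For each $m$, splitting $u$ over $B_{G_m}\cup2^{\le h_m}$ and its complement places $L(G,h)$ in a relatively weakly compact set plus $2^{-m}B_X$, by (3) and Lemma 6. By Grothendieck's lemma $L(G,h)$ is weakly compact. The map $L$ is monotone, because enlarging $G_m$ and $h_m$ shrinks the complement, and restrictions do not increase the norm. By Lemma 7 with $\varepsilon=2^{-m}$ for every $m$, every $K\in\mathcal K(B_X)$ is contained in some $L(G,h)$. Apply (T2).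

**Step 2: $\mathbb D\le([E]^{<\omega})^\omega$.** We absorb the factor $\omega$. As $E$ is infinite, $\omega\le[E]^{<\omega}$ by the example in Section 2, so $[E]^{<\omega}\times\omega\le[E]^{<\omega}\times[E]^{<\omega}\cong[E]^{<\omega}$ by (T4) and (T6). Take countable powers, by (T4).

**Step 3: $([E]^{<\omega})^\omega\le\mathcal K(B_X)$.** This is Lemma 5 with Lemma 6. Thinness is not used here.

The three steps and Tukey's theorem give $\mathcal K(B_X)\equiv([E]^{<\omega})^\omega$. $\blacksquare$

## 9. Counting arguments that separate $\Lambda$ from the four types

To show $[\kappa]^{<\omega}\not\le P$ we use that singletons are maximally spread, while separable metrizable spaces force convergence.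

**Lemma 8.** Let $f:[\kappa]^{<\omega}\to P$ be a Tukey map and $p_\alpha=f(\{\alpha\})$ for $\alpha<\kappa$. Let $S\subset P$ carry a separable metrizable topology in which every convergent sequence is bounded in $P$. Then $p_\alpha\in S$ for at most countably many $\alpha$.

*Proof.* If $M\subset\kappa$ is infinite, then $\{\{\alpha\}:\alpha\in M\}$ is unbounded in $[\kappa]^{<\omega}$, so $\{p_\alpha:\alpha\in M\}$ is unbounded in $P$. Hence each value is taken only finitely often. If $p_\alpha\in S$ for uncountably many $\alpha$, then these $p_\alpha$ form an uncountable subset of $S$. An uncountable subset of a separable metrizable space is not discrete in itself, so there are distinct $p_{\alpha_k}$ converging to some $p_\alpha$. Then $\{p_{\alpha_k}:k\in\omega\}$ is bounded in $P$, a contradiction. $\square$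

**Step 1: $[\omega_1]^{<\omega}\le\Lambda$, and $\Lambda$ is not equivalent to a singleton.** The first statement is (T4). The second holds because $\Lambda$ is unbounded, and an unbounded set has no Tukey map into a singleton.

**Step 2: $[\omega_1]^{<\omega}\not\le\omega^\omega$ and $[\omega_1]^{<\omega}\not\le\mathcal K(\mathbb Q)$.** In $\omega^\omega$ with the product topology a convergent sequence is eventually constant in each coordinate, hence bounded. So Lemma 8 applies with $S=\omega^\omega$. For $\mathcal K(\mathbb Q)$ take $S=\mathcal K(\mathbb Q)\setminus\{\emptyset\}$ with the Hausdorff metric; finite sets are dense, so $S$ is separable. If $K_k\to K$ in $S$, then $K\cup\bigcup_kK_k$ is compact: a sequence in it either has infinitely many terms in one of these compact sets, or has a subsequence with terms in $K_{k_j}$, $k_j\to\infty$, whose distances to $K$ tend to $0$, and then compactness of $K$ gives a convergent subsequence. So convergent sequences are bounded, and by Lemma 8 only countably many $p_\alpha$ lie in $S$. The value $\emptyset$ is taken only finitely often, as in the proof of Lemma 8. So only countably many $\alpha<\omega_1$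 would be accounted for, a contradiction.

With Step 1 and (T1), $\Lambda\not\le\omega^\omega$ and $\Lambda\not\le\mathcal K(\mathbb Q)$. This is in ZFC.

**Step 3: if $\omega_1<\mathfrak c$, then $[\mathfrak c]^{<\omega}\not\le\Lambda$.** By (T6), $[\omega_2]^{<\omega}\le[\mathfrak c]^{<\omega}$, so it suffices to show $[\omega_2]^{<\omega}\not\le\Lambda$. Let $f$ be a Tukey map and $p_\alpha=f(\{\alpha\})\in([\omega_1]^{<\omega})^\omega$ for $\alpha<\omega_2$. The set $\bigcup_mp_\alpha(m)$ is countable, so there is $\beta_\alpha<\omega_1$ with $p_\alpha\in([\beta_\alpha]^{<\omega})^\omega$. Hence there is one $\beta<\omega_1$ such that $\omega_2$ many $p_\alpha$ lie in $S=([\beta]^{<\omega})^\omega$. As a product of countable discrete spaces, $S$ is separable metrizable, and its convergent sequences are eventually constant in each coordinate, hence bounded in $\Lambda$. This contradicts Lemma 8.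

**Step 4: the first statement of Theorem B.** Let $|E|=\omega_1<\mathfrak c$ with $E$ coanalytic. Nonempty perfect sets have cardinality $\mathfrak c$, so $E$ is thin. By Theorem A, $\mathcal K(B_{X_E})\equiv([E]^{<\omega})^\omega\cong\Lambda$. By Steps 1–3, $\Lambda$ is equivalent to none of a singleton, $\omega^\omega$, $\mathcal K(\mathbb Q)$, $[\mathfrak c]^{<\omega}$. If $X_E$ were reflexive, $\mathcal K(B_{X_E})$ would have a largest element and be equivalent to a singleton; so $X_E$ is not reflexive.

## 10. Coanalytic sets of cardinality $\omega_1$ below the continuum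

**Step 1: the criterion with $L[a]$.** Suppose $\omega_1^{L[a]}=\omega_1<\mathfrak c$ for a real $a$. The set $2^\omega\cap L[a]$ is $\Sigma^1_2(a)$ (Gödel; see Jech, *Set Theory*, Ch. 25). It has cardinality $\omega_1$, since $L[a]\models$ CH and $\omega_1^{L[a]}=\omega_1$. It is the projection of a coanalytic set $P\subset2^\omega\times2^\omega$. That projection is one-to-one on a suitable coanalytic subset: by the Novikov–Kondô uniformization theorem there is a coanalytic $E\subset P$ which is the graph of a function and has the same projection. So $|E|=\omega_1$. Transport $E$ to $2^\omega$ by a homeomorphism $2^\omega\times2^\omega\cong2^\omega$.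

**Step 2: a concrete model.** Let $\mathcal G$ add $\omega_2$ Cohen reals to $L$. The forcing is c.c.c., so cardinals are preserved and $\omega_1^{L[\mathcal G]}=\omega_1^L$; and $\mathfrak c=\omega_2$ in $L[\mathcal G]$. So the criterion holds in $L[\mathcal G]$ with $a$ constructible. This completes the proof of Theorem B. In $L[\mathcal G]$ the space $X_E$ is separable, not reflexive, and $\mathcal K(B_{X_E})$ is equivalent to none of $\omega^\omega$, $\mathcal K(\mathbb Q)$, $[\mathfrak c]^{<\omega}$, which proves the Main Theorem. $\blacksquare$

## 11. The place of $\Lambda$, and all coanalytic $E$: proof of Theorem C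

**Step 1: $\Lambda\le[\mathfrak c]^{<\omega}$ and the non-reductions in (i).** We have $|\Lambda|=\omega_1^\omega=\mathfrak c$, so (T5) applies. The relations $\Lambda\not\le\mathcal K(\mathbb Q)$, and $[\mathfrak c]^{<\omega}\not\le\Lambda$ if $\omega_1<\mathfrak c$, are Steps 2 and 3 of Section 9.

**Step 2: coordinates for $\mathcal K(\mathbb Q)$.** To show $\mathcal K(\mathbb Q)\le\Lambda$ we need a monotone map from $\Lambda$ with cofinal range. Let $Q\subset2^\omega$ be the set of eventually zero sequences. It is countable, metrizable and without isolated points, so it is homeomorphic to $\mathbb Q$ (Sierpiński's theorem). For $s\in\omega^k$ let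
$$V_s=[0^{s(0)}1\,0^{s(1)}1\cdots0^{s(k-1)}1],\qquad V_\emptyset=2^\omega .$$
For $z\in\omega^\omega$, $\bigcap_kV_{z|k}=\{x_z\}$, where $x_z=0^{z(0)}1\,0^{z(1)}1\cdots$, and $z\mapsto x_z$ is a bijection of $\omega^\omega$ onto $2^\omega\setminus Q$. So a compact subset of $Q$ is a closed set avoiding all $x_z$.

**Step 3: the map.** Since $\omega^{<\omega}$ is countable, $\Lambda\cong([\omega_1]^{<\omega})^{\omega^{<\omega}}$. For $a$ in the latter let
$$T_a=\{s\in\omega^{<\omega}:\exists\,\beta_0>\beta_1>\dots>\beta_{|s|}\ \text{with}\ \beta_i\in a(s|i)\},\qquad\Psi(a)=2^\omega\setminus\bigcup_{s\notin T_a}V_s.$$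
$T_a$ is closed under restriction. It has no infinite branch $z$: otherwise the tree of finite decreasing sequences $(\beta_i)$ with $\beta_i\in a(z|i)$ would be infinite and finitely branching, and König's lemma would give an infinite decreasing sequence of ordinals. So for every $z$ some $z|n\notin T_a$, and $x_z\in V_{z|n}$ is removed. As $\Psi(a)$ is closed, $\Psi(a)\in\mathcal K(Q)$. If $a\le a'$, then $T_a\subset T_{a'}$ and $\Psi(a)\subset\Psi(a')$.

**Step 4: the range of $\Psi$ is cofinal.** Let $L\subset Q$ be compact and $S_L=\{s:V_s\cap L\ne\emptyset\}$, a tree. It is well-founded: along an infinite branch $z$ the decreasing nonempty compact sets $V_{z|k}\cap L$ would have a common point, namely $x_z\in L$, but $x_z\notin Q$. Since $S_L$ is countable, there is $\rho:S_L\to\omega_1$ strictly decreasing along proper extensions. Put $a(s)=\{\rho(s)\}$ for $s\in S_L$ and $a(s)=\emptyset$ otherwise. For $s\in S_L$ the ordinals $\beta_i=\rho(s|i)$ show $s\in T_a$. So $S_L\subset T_a$. A point of $L$ lies only in sets $V_s$ with $s\in S_L\subset T_a$, so it is not removed. Hence $L\subset\Psi(a)$. By (T2), $\mathcal K(\mathbb Q)\le\Lambda$,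 which completes (i).

**Step 5: the cardinalities in (ii).** Let $E$ be infinite and coanalytic. It is a union of $\omega_1$ Borel sets. If one of them is uncountable, $E$ contains a perfect set and $|E|=\mathfrak c$. Otherwise $|E|\le\omega_1$. So $|E|\in\{\omega,\omega_1,\mathfrak c\}$.

**Step 6: thin $E$.** Theorem A gives $\mathcal K(B_{X_E})\equiv([E]^{<\omega})^\omega$. A thin $E$ has $|E|\le\omega_1$ by Step 5. If $|E|=\omega$, the type is $\omega^\omega$ by (T7). If $|E|=\omega_1$, it is $\Lambda$. If moreover $\omega_1=\mathfrak c$, then
$$[\mathfrak c]^{<\omega}=[\omega_1]^{<\omega}\le\Lambda\le[\mathfrak c]^{<\omega},$$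
so $\Lambda\equiv[\mathfrak c]^{<\omega}$, and the two descriptions of the type agree.

**Step 7: $E$ containing a perfect set.** Then $|E|=\mathfrak c$. By (T4), by Lemma 5 with Lemma 6 (no thinness needed), and by (T5),
$$[\mathfrak c]^{<\omega}\le([E]^{<\omega})^\omega\le\mathcal K(B_{X_E})\le[\mathfrak c]^{<\omega}.$$
For the last relation, $|\mathcal K(B_{X_E})|\le\mathfrak c$, because its members are norm-closed subsets of a separable metric space. So all these directed sets are equivalent. If $\omega_1=\mathfrak c$, this type is also that of $\Lambda$, by Step 6. This proves (ii). $\blacksquare$
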